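# Coordinate graphs of dragon curves: Hausdorff dimension against box dimension

## 1. Dragon curves, coordinate graphs, dimensions

Fix an angle $\theta\in(\frac\pi3,\frac{5\pi}3)$ and put
$$\alpha=\frac{\pi-\theta}2\in\Big(-\frac\pi3,\frac\pi3\Big),\qquad r=\frac1{2\cos\alpha}\in\Big[\frac12,1\Big),\qquad \lambda=re^{i\alpha}.$$
Identify $\mathbb R^2$ with $\mathbb C$. The number $\lambda$ satisfies
$$\lambda+\bar\lambda=2r\cos\alpha=1,\qquad |\lambda|=r,\qquad \operatorname{Im}\lambda=\tfrac12\tan\alpha. \tag{1}$$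

**Definition 1 (dragon curve).** $\mathcal D_{\theta,0}$ is the segment from $0$ to $1$. Given the polygonal path $\mathcal D_{\theta,n}$ with $2^n$ segments, replace every segment by two segments scaled by $r$ which form the angle $\theta$, with rotations by $\alpha$ that alternate in side along the path. In formulas, if $v_n(k)$ is the vector of segment $k$ ($0\le k<2^n$), then
$$v_{n+1}(2k)=re^{i\alpha(-1)^k}v_n(k),\qquad v_{n+1}(2k+1)=re^{-i\alpha(-1)^k}v_n(k). \tag{2}$$
By (1) the two new vectors add up to the old one, so all old vertices are kept. The dragon curve is $\mathcal D_\theta=\lim_n\mathcal D_{\theta,n}$.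

The rule "first right, then left" and the rule "first left, then right" differ by $\alpha\mapsto-\alpha$ in (2), that is, by complex conjugation of every generation: $x$ is unchanged and $y$ becomes $-y$. No dimension below notices this, so we keep (2). For the same reason the angles $\alpha$ and $-\alpha$ have coordinate graphs of the same dimensions.

*Example.* For $\alpha=0$ we have $r=\frac12$ and every $\mathcal D_{\theta,n}$ is the segment $[0,1]$. For $\alpha=\frac\pi4$ (so $\theta=\frac\pi2$), the vectors of generation $2$ are $\frac i2,\frac12,-\frac i2,\frac12$, and the vertices are $0,\frac i2,\frac{1+i}2,\frac12,1$. For $\alpha=\frac\pi6$ (so $\theta=\frac{2\pi}3$), we have $r=3^{-1/2}$. With $\zeta=e^{i\pi/3}$ the vectors of generation $2$ are $\frac\zeta3,\frac13,\frac{\zeta^{-1}}3,\frac13$, and the vertices are $0,\ \frac\zeta3,\ \lambda=\frac12+\frac i{2\sqrt3},\ \frac23,\ 1$.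

**Definition 2 (parametrization and coordinate graphs).** Let $z_n=x_{\theta,n}+iy_{\theta,n}:[0,1]\to\mathbb C$ run through the segments of $\mathcal D_{\theta,n}$ in order, each at constant speed in time $2^{-n}$. On the time interval of one segment of generation $n$, both $z_{n+1}$ and $z_n$ have the same end values. Their difference is linear on each half and has modulus $|\lambda-\frac12|r^n=\frac12|\tan\alpha|\,r^n$ at the midpoint. So $\|z_{n+1}-z_n\|_\infty\le\frac12|\tan\alpha|r^n$, and $z_n$ converges uniformly to a continuous function $z=x_\theta+iy_\theta$ with $z(k2^{-n})=z_n(k2^{-n})$. The coordinate graphs are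
$$X_\theta=\{(t,x_\theta(t)):t\in[0,1]\},\qquad Y_\theta=\{(t,y_\theta(t)):t\in[0,1]\}.$$

*Example.* For $\alpha=0$, $z(t)=t$. For $\alpha=\frac\pi6$, the values of $2x_\theta$ at $t=0,\frac14,\frac12,\frac34,1$ are $0,\frac13,1,\frac43,2$. They all lie in $\frac13\mathbb Z$, a fact we shall exploit.

**Definition 3 (box and Hausdorff dimension).** For bounded $A\subset\mathbb R^2$ let $N_\varepsilon(A)$ be the least number of sets of diameter at most $\varepsilon$ that cover $A$. Then $\dim_BA=\lim_{\varepsilon\to0}\log N_\varepsilon(A)/\log(1/\varepsilon)$ if the limit exists. The Hausdorff dimension $\dim_HA$ is the infimum of those $\sigma\ge0$ for which $A$ has countable covers $(V_i)$ with $\sum_i(\operatorname{diam}V_i)^\sigma$ arbitrarily small. So Hausdorff covers may mix sets of very different sizes.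

*Example.* $A=\mathbb Q\cap[0,1]$ has $\dim_HA=0$, because it is countable. But closing the sets of a finite cover of $A$ gives a cover of $[0,1]$, so $N_\varepsilon(A)\ge1/\varepsilon$ and $\dim_BA=1$.

We use these textbook facts: $\dim_H\le\dim_B$; invertible affine maps preserve $\dim_H$; the dimension of a finite union is the maximum; a graph over $[0,1]$ has $\dim_H\ge1$ (project it to the $t$-axis). We also use the *mass distribution principle*: if $\mu$ is a finite nonzero Borel measure on $A$ with $\mu(V)\le C(\operatorname{diam}V)^\sigma$ for all sets $V$ of small diameter, then $\dim_HA\ge\sigma$.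

**Definition 4 (the random point $Z$ and its lower correlation dimension).** Let $U$ be uniform on $[0,1]$, $Z=z(U)$, and let $Z'$ be an independent copy of $Z$. Put
$$\tau=\liminf_{\rho\to0}\frac{\log\mathbb P(|Z-Z'|\le\rho)}{\log\rho}.$$
The logarithm makes sense. Cover the bounded set $z([0,1])$ by $N\le C\rho^{-2}$ disjoint cells of diameter at most $\rho$. By Cauchy–Schwarz, $Z$ and $Z'$ share a cell with probability at least $1/N\ge\rho^2/C$.

*Example.* For $\alpha=0$, $\mathbb P(|Z-Z'|\le\rho)=1-(1-\rho)^2=2\rho-\rho^2$, so $\tau=1$.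

**The problem.** Put
$$D=1-\frac{\log\cos\alpha}{\log2},\qquad H=\frac{\log(1/r)}{\log2}.$$
Since $2r=1/\cos\alpha$, we have $2r=2^{1-H}$ and $D=2-H$. It is known that $\dim_BX_\theta=\dim_BY_\theta=D$. The following problem comes from Danilo Antonio Caprio, "The coordinate functions of the Heighway dragon curve", arXiv:2506.05541 (2025): *can one prove that $\dim_HX_\theta$ and $\dim_HY_\theta$ are both equal to $D$?* The answer is no as posed, because it depends on the angle.

**Theorem A.** If $\theta\in\{\frac{2\pi}3,\frac{4\pi}3\}$, then $D=2-\frac{\log3}{\log4}$, but $\dim_HX_\theta<D$ and $\dim_HY_\theta<D$.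

**Theorem B.** $\dim_HX_\theta=\dim_HY_\theta=D$ in each of these cases: (i) $\theta=\pi$; (ii) $\theta\in\{\frac\pi2,\frac{3\pi}2\}$; (iii) $\theta\in[\frac{4\pi}5,\frac{6\pi}5]$ with $\theta/\pi\notin\mathbb Q$. More generally, if $\theta/\pi\notin\mathbb Q$, then
$$\dim_HX_\theta,\ \dim_HY_\theta\ \ge\ 1+(1-H)\min(1,\tau).$$

So equality holds at all but countably many $\theta\in[\frac{4\pi}5,\frac{6\pi}5]$. The remaining angles are not settled here, beyond this lower bound for irrational $\theta/\pi$.

## 2. Self-similarity of the parametrization and the upper bound $D$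

**Step 1: a closed formula for the segment vectors.** The purpose is to turn the alternating rule into a self-similarity. Write $k=\sum_{j=1}^nb_j2^{n-j}$ in binary and put $b_0=0$. Then
$$v_n(k)=r^n\exp\Big(i\alpha\sum_{j=1}^n(-1)^{b_j+b_{j-1}}\Big). \tag{3}$$
This is induction on $n$: by (2), passing from $k$ to $2k+b_{n+1}$ multiplies by $r\exp(i\alpha(-1)^{k+b_{n+1}})$, and $(-1)^k=(-1)^{b_n}$.

**Step 2: the two functional equations.** Let $k<2^n$. As an index of generation $n+1$, $k$ has first digit $0$ followed by its $n$ digits, so (3) gives $v_{n+1}(k)=\lambda v_n(k)$. The index $2^{n+1}-1-k$ has all digits complemented. In (3) this changes only the term $j=1$, from $+1$ to $-1$, so $v_{n+1}(2^{n+1}-1-k)=\bar\lambda v_n(k)$. Add up vectors from the start and from the end, using $z_n(0)=0$ and $z_n(1)=1$. This gives $z_{n+1}(\frac t2)=\lambda z_n(t)$ and $z_{n+1}(1-\frac t2)=1-\bar\lambda z_n(t)$, first at vertices and then, by linearity, everywhere. In the limit,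
$$z\circ g_a=f_a\circ z\ (a=1,2),\qquad g_1(t)=\tfrac t2,\quad g_2(t)=1-\tfrac t2,\quad f_1(w)=\lambda w,\quad f_2(w)=1-\bar\lambda w. \tag{4}$$
Note that $g_2$ reverses time; this removes the alternation. For a word $\mathbf i=i_1\cdots i_n\in\{1,2\}^n$ put $g_{\mathbf i}=g_{i_1}\circ\cdots\circ g_{i_n}$, similarly $f_{\mathbf i}$, and $I_{\mathbf i}=g_{\mathbf i}([0,1])$. The $I_{\mathbf i}$ are the closed dyadic intervals of length $2^{-n}$, and $z\circ g_{\mathbf i}=f_{\mathbf i}\circ z$. If $M=\max|z|$, then (4) gives $M\le1+rM$, so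
$$|z|\le R:=\frac1{1-r}.$$
Also by (4), $Z$ has the law of $\lambda Z$ or of $1-\bar\lambda Z$, with probability $\frac12$ each.

**Step 3: projections in all directions.** Restricting $x_\theta$ to a small dyadic interval does not give a copy of $x_\theta$, since $f_{\mathbf i}$ rotates. So we treat all directions together. For $|u|=1$ put
$$x_u=\operatorname{Re}(uz),\qquad \nu_u=\text{the law of }x_u(U).$$
Thus $x_1=x_\theta$ and $x_{-i}=y_\theta$. The linear parts of $f_1,f_2$ are $re^{i\alpha}$ and $r\cdot(-e^{-i\alpha})$. Hence, for $|\mathbf i|=n$ with exactly $b$ letters $2$,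
$$x_u\circ g_{\mathbf i}=\text{const}+r^nx_{u_{\mathbf i}},\qquad u_{\mathbf i}=u\,e^{i\alpha n}(-e^{-2i\alpha})^b. \tag{5}$$

**Step 4: $\dim_H\operatorname{graph}(x_u)\le D$.** By (5), the graph over $I_{\mathbf i}$, $|\mathbf i|=n$, lies in a rectangle of width $2^{-n}$ and height $2Rr^n$. Since $2r\ge1$, at most $(2R+1)(2r)^n$ squares of side $2^{-n}$ cover this rectangle. Altogether $(2R+1)(4r)^n$ squares of side $2^{-n}$ cover the graph, and $\log(4r)/\log2=2-H=D$. So only lower bounds are at stake in Theorem B.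

**Theorem B, case (i).** For $\theta=\pi$ we have $\alpha=0$, $x_\theta(t)=t$, $y_\theta=0$. Both graphs are segments, and $D=1$. From now on $\alpha\ne0$, so $\frac12<r<1$ and $0<H<1$.

## 3. Lifting Lebesgue measure to the graph, and the Heighway angle

The first thing to try for a lower bound is to put Lebesgue measure on the graph and apply the mass distribution principle. A square of side $2^{-n}$ sees a column $I_{\mathbf i}$ of height about $r^n$, and $(2r)^n$ squares fit into the column. If the column spreads its mass evenly, each square gets about $2^{-n}(2r)^{-n}=2^{-nD}$, as wanted. How evenly the mass is spread is decided by the laws $\nu_u$. The next lemma makes this precise. Write $B(x,\rho)=[x-\rho,x+\rho]$.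

**Lemma 1.** Let $0<d\le1$. Suppose that for every $q\in(0,d)$ there are $C,c>0$ with
$$\nu_u\{x:\nu_u(B(x,\rho))\ge\rho^q\}\le C\rho^c\qquad\text{for all }|u|=1,\ \rho\in(0,1]. \tag{6}$$
Then $\dim_H\operatorname{graph}(x_u)\ge1+(1-H)d$ for all $u$.

*Proof.* Let $t$ be non-dyadic, $t=g_{\mathbf i}(\tau_0)$ with $|\mathbf i|=n$, and put $Q_n(t)=\{t'\in I_{\mathbf i}:|x_u(t')-x_u(t)|\le2^{-n}\}$. For $t'=g_{\mathbf i}(\tau_0')$, (5) gives $|x_u(t')-x_u(t)|=r^n|x_{u_{\mathbf i}}(\tau_0')-x_{u_{\mathbf i}}(\tau_0)|$, so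
$$|Q_n(t)|=2^{-n}\,\nu_{u_{\mathbf i}}\big(B(x_{u_{\mathbf i}}(\tau_0),\rho_n)\big),\qquad\rho_n=(2r)^{-n}=2^{-n(1-H)}.$$
(The function $x\mapsto\nu(B(x,\rho))$ is upper semicontinuous, so all sets here are measurable.) Fix $q\in(0,d)$. Summing (6) over the $2^n$ words,
$$\big|\{t:|Q_n(t)|\ge2^{-n}\rho_n^q\}\big|=\sum_{|\mathbf i|=n}2^{-n}\nu_{u_{\mathbf i}}\{x:\nu_{u_{\mathbf i}}(B(x,\rho_n))\ge\rho_n^q\}\le C\rho_n^c,$$
which is summable in $n$ because $H<1$. By Borel–Cantelli there are $n_0$ and a set $E\subset[0,1]$ of positive measure with $|Q_n(t)|<2^{-n}\rho_n^q$ for all $t\in E$, $n\ge n_0$.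

Let $\mu$ be the image of Lebesgue measure on $E$ under $t\mapsto(t,x_u(t))$. Let $V$ have diameter in $(2^{-n-1},2^{-n}]$, $n\ge n_0$. The times $t\in E$ with $(t,x_u(t))\in V$ lie in at most $3$ dyadic intervals of level $n$. In each such interval, any two of these times have values of $x_u$ at distance at most $2^{-n}$, so they all lie in $Q_n(t)$ for any one of them. Hence
$$\mu(V)\le3\cdot2^{-n}\rho_n^q=3\cdot2^{-n(1+q(1-H))}\le C'(\operatorname{diam}V)^{1+q(1-H)}.$$
A single point has $\mu$-mass $0$. By the mass distribution principle $\dim_H\ge1+q(1-H)$. Let $q\uparrow d$. $\square$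

**Theorem B, case (ii).** By conjugation take $\alpha=\frac\pi4$. Then $r^2=\frac12$, $\lambda=\frac{1+i}2$, $1/\lambda=1-i$. We show that $\nu_u(B(x,\rho))\le C\rho$.

*Step 1: the lattice.* The exponent sum in (3) is congruent to $n$ modulo $2$, so $v_n(k)\in\lambda^n\{\pm1,\pm i\}$. Thus $\mathcal D_{\theta,n}$ is a nearest-neighbor path in $L_n=\lambda^n\mathbb Z[i]$ starting at $0$. Call $\lambda^n(a+bi)$ even or odd in $L_n$ according to the parity of $a+b$. Each step changes the parity, so vertex $k$ has the parity of $k$. As $L_n=(1-i)L_{n+1}$ and $(1-i)(a+bi)=(a+b)+(b-a)i$ has coordinate sum $2b$, every point of $L_n$ is even in $L_{n+1}$.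

*Step 2: the undirected edges of $\mathcal D_{\theta,n}$ are pairwise distinct.* This is clear for $n=0$. Let an edge of index $k$ run from $w$ to $w+v$. If $k$ is even, then $w$ is even and the new vertex is $w+\lambda v$. If $k$ is odd, then $w+v$ is even and the new vertex is $w+\bar\lambda v=(w+v)+\lambda(-v)$. So in both cases an undirected edge $\{p,q\}$ with $p$ even and $q=p+v$ odd in $L_n$ produces the edges $\{p,c\}$ and $\{c,q\}$ with
$$c=p+\lambda v=q-\bar\lambda v .$$
In $L_{n+1}$ the old vertices $p,q$ are even and $c$ is odd, so from a new edge we can tell its old endpoint $o$ and its new endpoint $c$. If $o$ is even in $L_n$, then $p=o$ and $v=(c-o)/\lambda$. If $o$ is odd in $L_n$, then $q=o$ and $v=(o-c)/\bar\lambda$. Either way the new edge determines the old edge. The two edges of one pair differ because $p\ne q$. So distinctness passes from $n$ to $n+1$.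

*Step 3: masses of discs and strips.* If $I$ is a level-$n$ dyadic interval, $z(I)$ has diameter at most $2Rr^n$ and contains the endpoints of the corresponding edge of $\mathcal D_{\theta,n}$. If $z(I)$ meets a disc of radius $r^n$, these endpoints lie in the concentric disc of radius $(1+2R)r^n$. This larger disc contains a bounded number of edges of $L_n$, whose mesh is $r^n$. By Step 2 different $I$ have different edges, so a bounded number of $z(I)$ meet the disc. Hence its mass under the law of $Z$ is at most $C2^{-n}=Cr^{2n}$, and a disc of radius $\rho\le1$ has mass at most $C\rho^2$. A strip of width $2\rho$ meets $\{|w|\le R\}$ in a set covered by $O(1/\rho)$ discs of radius $\rho$, so $\nu_u(B(x,\rho))\le C\rho$, uniformly in $u,x$. For $q<1$ the set in (6) is then empty once $\rho^{1-q}<1/C$, and for the other $\rho\le1$ a large constant makes (6) trivial. Lemma 1 with $d=1$ gives $\dim_H\ge1+(1-H)=D$. $\square$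

**Where this stops.** The argument needs $\nu_u$ to have no concentration, and this depends on arithmetic. A toy case shows the danger. Let $T=\sum_{l\ge0}3^{-l}\epsilon_l$ with independent $\epsilon_l$ uniform on $\{0,2\}$, write $e(x)=e^{2\pi ix}$, and let $\varphi(\xi)=\mathbb E\,e(\xi T)$. Since $T$ has the law of $\epsilon_0+T/3$, $\varphi(\xi)=\frac12(1+e(2\xi))\varphi(\xi/3)$. At integers the factor is $1$, so $\varphi(3^k)=\varphi(\frac13)$ for all $k\ge0$. Moreover $|\varphi(\frac13)|=\prod_{l\ge1}|\cos(2\pi3^{-l})|\ne0$, because no factor vanishes and the factors are $1-O(9^{-l})$. So $\varphi\not\to0$, and by the Riemann–Lebesgue lemma the law of $T$ is not absolutely continuous. The culprits are the contraction ratio $\frac13$ and the integer translations. At $\alpha=\frac\pi6$ exactly this happens for the projections of the dragon curve.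

Singular projections alone do not disprove the equality: a singular measure can have dimension $1$, and the lift of Lebesgue measure is only one measure on the graph. What does disprove it is a counting argument that uses the same integer translations a second time.

## 4. Integer translations at $\alpha=\pi/6$

By conjugation it suffices to prove Theorem A for $\alpha=\frac\pi6$. Then $\cos\alpha=\frac{\sqrt3}2$, $r=3^{-1/2}$, $\lambda=\frac12+\frac i{2\sqrt3}$. Put
$$s=\frac{\log3}{\log4}\in\Big(\frac12,1\Big),\qquad\text{so that }4^s=3,\quad H=s,\quad D=2-s.$$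

**Step 1: six functions that reproduce each other.** With $\zeta=e^{i\pi/3}$ and $j\in\mathbb Z/6$ let
$$p_j(t)=2\operatorname{Re}(\zeta^jz(t)).$$
Then $p_{j+3}=-p_j$. Since $R=\frac{3+\sqrt3}2<2.37$, we have $|p_j|\le2R<5=:K$. From $\lambda^2=\frac\zeta3$, $\lambda\bar\lambda=\frac13$, $\bar\lambda^2=\frac{\zeta^{-1}}3$ and $1-\bar\lambda=\lambda$, the maps of words of length $2$ are
$$f_{11}(w)=\tfrac{\zeta w}3,\quad f_{12}(w)=\lambda-\tfrac w3,\quad f_{21}(w)=1-\tfrac w3,\quad f_{22}(w)=\lambda+\tfrac{\zeta^{-1}w}3 .$$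
Because $z\circ g_{ab}=f_{ab}\circ z$ and $-1=\zeta^3$,
$$p_j\circ g_{11}=\tfrac{p_{j+1}}3,\quad p_j\circ g_{12}=d_j+\tfrac{p_{j+3}}3,\quad p_j\circ g_{21}=d_j'+\tfrac{p_{j+3}}3,\quad p_j\circ g_{22}=d_j+\tfrac{p_{j-1}}3, \tag{7}$$
where $d_j=2\operatorname{Re}(\zeta^j\lambda)=\frac2{\sqrt3}\cos(\frac{\pi j}3+\frac\pi6)$ and $d_j'=2\operatorname{Re}\zeta^j$. For $j=0,\dots,5$,
$$(d_j)=(1,0,-1,-1,0,1),\qquad(d_j')=(2,1,-1,-2,-1,1).$$
All translations are integers. (This explains why $2x_\theta=p_0$ took values in $\frac13\mathbb Z$ at quarters.)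

**Step 2: reduction to the $p_j$.** We have $2x_\theta=p_0$. Since $\operatorname{Im}w=\operatorname{Re}(-iw)$, $-ie^{i\pi/6}=\zeta^{-1}$ and $ie^{-i\pi/6}=\zeta$,
$$y_\theta\circ g_1=\operatorname{Im}(\lambda z)=\tfrac1{2\sqrt3}p_5,\qquad y_\theta\circ g_2=-\operatorname{Im}(\bar\lambda z)=\tfrac1{2\sqrt3}p_1 .$$
So $X_\theta$ is an invertible linear image of $\operatorname{graph}(p_0)$, and $Y_\theta$ is the union of invertible affine images of $\operatorname{graph}(p_5)$ and $\operatorname{graph}(p_1)$. It suffices to show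
$$\dim_H\operatorname{graph}(p_j)<2-s\qquad\text{for every }j .$$

## 5. Singularity of the six projections

Let $\pi_j$ be the law of $p_j(U)$. We prove that every $\pi_j$ is singular with respect to Lebesgue measure.

**Step 1: a Fourier relation along powers of $3$.** The purpose is to repeat the toy computation. Let $\varphi_j(\xi)=\mathbb E\,e(\xi p_j(U))$; then $\varphi_{j+3}=\overline{\varphi_j}$. Conditioning on the quarter that contains $U$, (7) gives
$$\varphi_j(\xi)=\tfrac14\big[\varphi_{j+1}+e(d_j\xi)\varphi_{j+3}+e(d_j'\xi)\varphi_{j+3}+e(d_j\xi)\varphi_{j-1}\big]\big(\tfrac\xi3\big). \tag{8}$$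
Let $\Phi=\varphi_0+\varphi_2+\varphi_4$, so $\varphi_1+\varphi_3+\varphi_5=\overline\Phi$. If $\xi\in\mathbb Z$, all exponentials in (8) are $1$. Summing over $j=0,2,4$, each odd index is hit with total weight $\frac14(1+2+1)=1$, so $\Phi(\xi)=\overline{\Phi(\xi/3)}$. Hence
$$|\Phi(3^k)|=|\Phi(\tfrac13)|\qquad(k\ge0). \tag{9}$$

**Step 2: $\Phi(\frac13)\ne0$.** One more use of (8), now at $\xi=\frac13$, brings us to the small frequency $\frac19$, where a Taylor estimate is good enough. Put $\omega=e(\frac13)$, so $1+\omega+\omega^2=0$. With all $\varphi_j$ evaluated at $\frac19$,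
$$\begin{aligned}4\Phi(\tfrac13)&=(\varphi_1+\omega\varphi_3+\omega^2\varphi_3+\omega\varphi_5)+(\varphi_3+2\omega^{-1}\varphi_5+\omega^{-1}\varphi_1)+(\varphi_5+\varphi_1+\omega^{-1}\varphi_1+\varphi_3)\\&=-2\omega\varphi_1+\varphi_3+\omega^2\varphi_5 .\end{aligned}$$
The coefficients are $2+2\omega^2=-2\omega$, then $2+\omega+\omega^2=1$, then $1+\omega+2\omega^2=\omega^2$. Multiply by $\zeta$: since $-\omega\zeta=1$ and $\omega^2\zeta=\zeta^{-1}$,
$$|4\Phi(\tfrac13)|=|2\varphi_1+\zeta\varphi_3+\zeta^{-1}\varphi_5|.$$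
Put $\kappa=\frac{2\pi}9$, so $\varphi_j(\frac19)=\mathbb Ee^{i\kappa p_j}$. We use $|e^{iv}-1-iv|\le\frac{v^2}2$, $\operatorname{Re}(2+\zeta+\zeta^{-1})=3$, $\operatorname{Re}(i\zeta)=-\frac{\sqrt3}2$, $\operatorname{Re}(i\zeta^{-1})=\frac{\sqrt3}2$ and $p_3=-p_0$. With $p_j$ standing for $p_j(U)$,
$$\operatorname{Re}(2\varphi_1+\zeta\varphi_3+\zeta^{-1}\varphi_5)\ge3+\kappa\tfrac{\sqrt3}2(\mathbb Ep_0+\mathbb Ep_5)-\tfrac{\kappa^2}2\,\mathbb E(2p_1^2+p_0^2+p_5^2).$$

*First moments.* The mean $m=\mathbb EZ$ satisfies $m=\frac12\lambda m+\frac12(1-\bar\lambda m)$, and $\lambda-\bar\lambda=\frac i{\sqrt3}$. So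
$$m=\frac{1/2}{1-\frac i{2\sqrt3}}=\frac6{13}\Big(1+\frac i{2\sqrt3}\Big).$$
Hence $\mathbb Ep_0=2\operatorname{Re}m=\frac{12}{13}$ and $\mathbb Ep_5=2\operatorname{Re}(\zeta^{-1}m)=\frac{12}{13}(\frac12+\frac14)=\frac9{13}$. Both are positive.

*Second moment.* Here $\mathbb E|Z|^2=\frac12\cdot\frac13\mathbb E|Z|^2+\frac12\mathbb E|1-\bar\lambda Z|^2=\frac13\mathbb E|Z|^2+\frac12-\operatorname{Re}(\bar\lambda m)$, with $\operatorname{Re}(\bar\lambda m)=\frac6{13}(\frac12+\frac1{12})=\frac7{26}$. So $\frac23\mathbb E|Z|^2=\frac3{13}$ and $\mathbb E|Z|^2=\frac9{26}$. Since $p_j^2\le4|Z|^2$, the subtracted term is at most $\frac{\kappa^2}2\cdot16\cdot\frac9{26}<1.36$.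

The real part exceeds $3-1.36>1.6$, so $\Phi(\frac13)\ne0$. Now $\Phi$ is the Fourier transform of $\pi_0+\pi_2+\pi_4$, and by (9) it does not tend to $0$. By the Riemann–Lebesgue lemma $\pi_0+\pi_2+\pi_4$ is not absolutely continuous.

**Step 3: pure type.** "Not absolutely continuous" must be upgraded to "singular", for each $j$. By (7), $\pi_j$ is the average of four affine images of $\pi_{j+1},\pi_{j+3},\pi_{j+3},\pi_{j-1}$. Affine maps respect the Lebesgue decomposition, so the absolutely continuous parts $\pi_j^{ac}$ satisfy the same system. Their masses $c_j$ satisfy $c_j=\frac14(c_{j+1}+2c_{j+3}+c_{j-1})$. As $p_{j+3}=-p_j$, $c_{j+3}=c_j$, and therefore $c_j=\frac12(c_{j+1}+c_{j-1})$ on the cycle $\mathbb Z/6$. At an index where $c_j$ is maximal, both neighbors are maximal too, so $c_j\equiv c$ is constant.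

Suppose $c>0$. Then $(\pi_j^{ac}/c)_j$ is a second family of probability measures that solves the system. The solution is unique: by (8), the differences $\delta_j$ of the Fourier transforms of two solutions satisfy $\max_j|\delta_j(\xi)|\le\max_j|\delta_j(\xi/3^k)|$ for all $k$. The right side tends to $\max_j|\delta_j(0)|=0$. So $\pi_j=\pi_j^{ac}/c$ is absolutely continuous for all $j$, which contradicts Step 2. Hence $c=0$ and every $\pi_j$ is singular.

## 6. A submultiplicative count of dyadic pieces over triadic intervals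

Let $\mathcal G_m$ be the set of intervals $[k3^{-m},(k+1)3^{-m})$, $k\in\mathbb Z$, and $W_m=\{1,2\}^{2m}$. For $\mathbf i\in W_m$ we have $|I_{\mathbf i}|=4^{-m}$. Iterating (7),
$$p_j\circ g_{\mathbf i}=\gamma+3^{-m}p_{j'},\qquad\gamma=\gamma(j,\mathbf i)\in3^{-m}\mathbb Z,\quad j'=j'(j,\mathbf i). \tag{10}$$
For $Q\in\mathcal G_m$ define
$$N_m^j(Q)=\#\{\mathbf i\in W_m:p_j(I_{\mathbf i})\cap Q\ne\emptyset\},\qquad S_m=\sum_j\sum_{Q\in\mathcal G_m}N_m^j(Q)^s .$$

*Example.* For $m=0$ the only word is empty, and $N_0^j(Q)=1$ if $Q=[k,k+1)$ meets $p_j([0,1])$, and $0$ otherwise. As $p_0$ takes the values $0$ and $2$, $N_0^0([0,1))=N_0^0([1,2))=N_0^0([2,3))=1$.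

Why the power $s$? A cover of the graph by near-squares of side $4^{-k}$ pairs a column of level $k$ with a row of level $m\approx k/s$, because $3^{-k/s}=4^{-k}$. Suppose the counts are of the form $N_m(Q)\approx4^{am}$ and $N_k(\hat Q)\approx4^{ak}$ with the same exponent $a$, where $\hat Q\supset Q$ has level $k$. There are at most about $S_m4^{-sam}$ such $Q$, and each has at most $4^{ak}$ columns. Since $sm\approx k$, the product is $S_m$. So $S_m$ counts near-squares. By Hölder with $O(3^m)$ intervals and $\sum_QN^j_m(Q)=O(4^m)$, one always has $S_m=O(3^{(1-s)m}4^{sm})=O(3^{(2-s)m})$, which returns the bound $D$. Singularity improves it slightly, and submultiplicativity turns this into a gain in the exponent.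

**Step 1: $S_{m+m'}\le S_mS_{m'}$.** Let $Q\in\mathcal G_{m+m'}$, let $\hat Q=[k3^{-m},(k+1)3^{-m})\in\mathcal G_m$ contain $Q$, and put $Q^0=3^mQ-k\subset[0,1)$, so that $Q^0\in\mathcal G_{m'}$. Suppose $p_j(I_{\mathbf i\mathbf i'})$ meets $Q$, with $\mathbf i\in W_m$, $\mathbf i'\in W_{m'}$. Then $p_j(I_{\mathbf i})$ meets $\hat Q$. By (10), $p_j(I_{\mathbf i\mathbf i'})=\gamma+3^{-m}p_{j'}(I_{\mathbf i'})$, so $p_{j'}(I_{\mathbf i'})$ meets
$$3^m(Q-\gamma)=Q^0+o,\qquad o=k-3^m\gamma .$$
Here integrality enters: $o\in\mathbb Z$, so $Q^0+o$ is again an interval of $\mathcal G_{m'}$. Some value $v$ of $p_{j'}$ lies in $[o,o+1)$ and $|v|<5$, so $-6<o<5$, and the integer $o$ satisfies $|o|\le5=K$. Therefore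
$$N_{m+m'}^j(Q)\le N_m^j(\hat Q)\sum_{j'}\sum_{|o|\le K}N_{m'}^{j'}(Q^0+o).$$
Take the power $s\le1$, which is subadditive, and sum over $Q$, that is, over the pairs $(\hat Q,Q^0)$. The intervals $Q^0+o$ are distinct for distinct $(Q^0,o)$, so
$$\sum_QN^j_{m+m'}(Q)^s\le\Big(\sum_{\hat Q}N_m^j(\hat Q)^s\Big)S_{m'} .$$
Summing over $j$,
$$S_{m+m'}\le S_mS_{m'}. \tag{11}$$

**Step 2: $S_m=o(3^{(2-s)m})$.** This step uses singularity. First we pass from counts to masses. By (10), $p_j(I_{\mathbf i})$ has length at most $4R3^{-m}<2K3^{-m}$. So if it meets $Q_k=[k3^{-m},(k+1)3^{-m})$, it lies in $\bigcup_{|k'-k|\le2K}Q_{k'}$. The $I_{\mathbf i}$ have length $4^{-m}$ and disjoint interiors, so $N_m^j(Q_k)\le4^m\sum_{|k'-k|\le2K}\pi_j(Q_{k'})$. Taking the power $s$, using $4^{ms}=3^m$, and summing over $k$,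
$$\sum_QN_m^j(Q)^s\le(4K+1)\,3^m\sum_{Q\in\mathcal G_m}\pi_j(Q)^s .$$
Fix $\varepsilon>0$. As $\pi_j$ is singular, there is a compact Lebesgue-null set $F$ with $\pi_j(F)>1-\varepsilon$, and $F$ lies in a finite union $G$ of open intervals with $|G|<\varepsilon$. For large $m$ all $Q\in\mathcal G_m$ that meet $F$ lie in $G$, so there are at most $\varepsilon3^m$ of them. The other $Q$ that meet $[-K,K]$ number at most $(2K+1)3^m$ and have total mass at most $\varepsilon$. By Hölder on each family,
$$\sum_Q\pi_j(Q)^s\le(\varepsilon3^m)^{1-s}+\big((2K+1)3^m\big)^{1-s}\varepsilon^s .$$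
As $\varepsilon$ is arbitrary, $\sum_Q\pi_j(Q)^s=o(3^{(1-s)m})$, and
$$S_m=o(3^{(2-s)m}). \tag{12}$$

**Step 3: a gain in the exponent.** By (12) there is $m_0\ge1$ with $S_{m_0}<3^{(2-s)m_0}$. Note $1\le S_m<\infty$. By (11) the sequence $\log S_m$ is subadditive, so Fekete's lemma gives
$$P:=\lim_{m\to\infty}\tfrac1m\log_3S_m=\inf_{m\ge1}\tfrac1m\log_3S_m<2-s=D. \tag{13}$$

## 7. Covering the graph with columns and rows of different levels

We prove $\dim_H\operatorname{graph}(p_j)\le P$. Fix $j$ and write $N_k=N_k^j$.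

**Step 1: the scale at which to cover each point.** The count in Section 6 assumed the same exponent at levels $k$ and $m$. We now find, for each point, infinitely many $k$ where this is true in the direction we need. For $t\in[0,1]$ fix an infinite word with $t\in I_{\mathbf i|k}$ for all $k$, where $\mathbf i|k\in W_k$ is its beginning. Let $Q_k(t)\in\mathcal G_k$ contain $p_j(t)$ and put
$$\chi_k(t)=\tfrac1k\log_4N_k(Q_k(t))\in[0,1],$$
since $1\le N_k(Q_k(t))\le4^k$. Put $m(k)=\lceil k/s\rceil>k$. As $3^{1/s}=4$, $3^{-m(k)}\le4^{-k}$ and $3^{m(k)}\le3\cdot4^k$.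

Let $0<\delta<1$. For every $t$, $\chi_{m(k)}(t)\ge\chi_k(t)-\delta$ for infinitely many $k$. Otherwise, along $k_0,\,m(k_0),\,m(m(k_0)),\dots$ with $k_0$ large, $\chi$ would drop by more than $\delta$ at every step, contradicting $\chi\ge0$.

**Step 2: counting the covering sets of level $k$.** For such $k$ and $m=m(k)$, the point $(t,p_j(t))$ lies in $I_{\mathbf i|k}\times Q_m(t)$, which has diameter at most $2\cdot4^{-k}$. We count the products that arise from those $t$ with $a\le\chi_k(t)<a+\delta$, where $a\in\delta\mathbb Z\cap[0,1]$.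

The row $Q=Q_m(t)$ satisfies $N_m(Q)=4^{m\chi_m(t)}\ge4^{(a-\delta)m}$. Since $\sum_QN_m(Q)^s\le S_m$, there are at most $4^{-s(a-\delta)m}S_m$ such rows. Given $Q$, let $\hat Q\in\mathcal G_k$ contain it; then $\hat Q=Q_k(t)$. The column $I_{\mathbf i|k}$ has an image that meets $Q\subset\hat Q$, so there are at most $N_k(\hat Q)<4^{k(a+\delta)}$ columns. Since $k\le sm\le k+1$, the number of products is at most
$$4^{-s(a-\delta)m}\,S_m\,4^{k(a+\delta)}\le4\cdot4^{2\delta k}S_m\le C_\delta4^{2\delta k}3^{m(P+\delta)}\le C_\delta'\,4^{k(P+3\delta)} .$$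
There are at most $1+1/\delta$ values of $a$.

**Step 3: conclusion.** By Step 1 every point of the graph lies in such sets for infinitely many $k$. So for each $k_0$ the sets with $k\ge k_0$ cover the graph. For $\sigma>P+3\delta$,
$$\sum_{k\ge k_0}(1+\tfrac1\delta)\,C'_\delta4^{k(P+3\delta)}(2\cdot4^{-k})^\sigma\to0\qquad(k_0\to\infty).$$
Hence $\dim_H\operatorname{graph}(p_j)\le P+3\delta$. Let $\delta\to0$ and use (13): $\dim_H\operatorname{graph}(p_j)\le P<D$ for every $j$. By Section 4 this proves Theorem A for $\theta=\frac{2\pi}3$, and conjugation gives $\theta=\frac{4\pi}3$. $\blacksquare$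

## 8. Irrational angles: entropy of the projections in every direction

Now let $\theta/\pi\notin\mathbb Q$, equivalently $\alpha/\pi\notin\mathbb Q$. Put $d=\min(1,\tau)$ and $\Lambda=\log(1/r)$. If $d=0$, the general bound of Theorem B says $\dim_H\ge1$, which always holds. So let $d>0$. By Lemma 1 it suffices to verify (6) with this $d$.

The number $\tau$ controls projections only on average over directions. Irrationality helps because the directions $u_{\mathbf i}$ in (5) equidistribute, so every single projection contains, at small scales, projections in nearly all directions. Entropy is the quantity that adds up over scales.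

**Definition 5 (entropy of a measure on a partition).** For a probability measure $\mu$ of bounded support on $\mathbb R$ and a partition $\mathcal P$ into intervals, locally finite, $\operatorname{Ent}(\mu,\mathcal P)=-\sum_{Q\in\mathcal P}\mu(Q)\log\mu(Q)$, with $0\log 0=0$. Further, $\operatorname{Ent}(\mu,\mathcal P|\mathcal P')=\operatorname{Ent}(\mu,\mathcal P\vee\mathcal P')-\operatorname{Ent}(\mu,\mathcal P')$.

*Example.* If $\mu$ is uniform on $[0,1)$ and $\mathcal P$ has mesh $\frac1N$ with an endpoint at $0$, then $\operatorname{Ent}(\mu,\mathcal P)=\log N$. If $\mu$ is a point mass, it is $0$.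

We use three standard facts. The entropy is at most the logarithm of the number of cells of positive mass. If each cell of $\mathcal P$ meets at most $M$ cells of $\mathcal P'$, then $\operatorname{Ent}(\mu,\mathcal P')\le\operatorname{Ent}(\mu,\mathcal P\vee\mathcal P')\le\operatorname{Ent}(\mu,\mathcal P)+\log M$. Finally, $\operatorname{Ent}(\mu,\mathcal P|\mathcal P')=-\sum\mu(Q\cap Q')\log\frac{\mu(Q\cap Q')}{\mu(Q')}$ is concave in $\mu$, because $(p,q)\mapsto-p\log(p/q)$ is concave.

Let $\mathcal P_n$ be the partition into $[kr^n,(k+1)r^n)$ and $h(u,n)=\operatorname{Ent}(\nu_u,\mathcal P_n)$. A translate of $\mathcal P_n$ has cells that meet at most two cells of $\mathcal P_n$, so translating a measure changes $\operatorname{Ent}(\cdot,\mathcal P_n)$ by at most $\log2$.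

**Step 1: entropy adds up over scales.** With $C_0=2\log2+\log(2R+2)$,
$$h(u,n+m)\ge h(u,n)+2^{-n}\sum_{|\mathbf i|=n}h(u_{\mathbf i},m)-C_0\qquad(n,m\ge0). \tag{14}$$
A cell of $\mathcal P_{n+m}$ meets at most two cells of $\mathcal P_n$, so $\operatorname{Ent}(\nu_u,\mathcal P_{n+m})\ge\operatorname{Ent}(\nu_u,\mathcal P_n)+\operatorname{Ent}(\nu_u,\mathcal P_{n+m}|\mathcal P_n)-\log2$. Write $\nu_u=2^{-n}\sum_{|\mathbf i|=n}\eta_{\mathbf i}$, where $\eta_{\mathbf i}$ is the law of $x_u(g_{\mathbf i}(U))$. By concavity the conditional entropy is at least the average of $\operatorname{Ent}(\eta_{\mathbf i},\mathcal P_{n+m}|\mathcal P_n)\ge\operatorname{Ent}(\eta_{\mathbf i},\mathcal P_{n+m})-\operatorname{Ent}(\eta_{\mathbf i},\mathcal P_n)$. By (5), $\eta_{\mathbf i}$ lives on an interval of length at most $2Rr^n$, which meets at most $2R+2$ cells of $\mathcal P_n$, so $\operatorname{Ent}(\eta_{\mathbf i},\mathcal P_n)\le\log(2R+2)$. Also by (5), $\eta_{\mathbf i}$ is a translate of $\nu_{u_{\mathbf i}}$ scaled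 by $r^n$, so $\operatorname{Ent}(\eta_{\mathbf i},\mathcal P_{n+m})\ge h(u_{\mathbf i},m)-\log2$. This gives (14).

**Step 2: from all directions to the average direction.** We replace $h$ by a continuous function of $u$, so that equidistribution applies. Let $\tilde h(u,m)=\int_0^1\operatorname{Ent}(\nu_u+ar^m,\mathcal P_m)\,da$, where $\nu+b$ denotes the translate of $\nu$ by $b$. Then $|h-\tilde h|\le\log2$. The function $\tilde h(\cdot,m)$ is continuous: if $u_n\to u$, then $x_{u_n}\to x_u$ uniformly and $\nu_{u_n}\to\nu_u$ weakly. For all but countably many $a$ no cell endpoint is an atom of $\nu_u+ar^m$, and then the masses of the finitely many relevant cells converge. Since the entropies are bounded, bounded convergence applies.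

For uniformly chosen $\mathbf i$ with $|\mathbf i|=n$ the number $b$ of letters $2$ is binomial, so by (5), for $k\ne0$,
$$|\mathbb E\,u_{\mathbf i}^k|=\Big|\frac{1+(-1)^ke^{-2ik\alpha}}2\Big|^n\to0\qquad(n\to\infty),\quad\text{uniformly in }u .$$
Indeed the base has modulus $1$ only if $(-1)^ke^{-2ik\alpha}=1$, which would force $\alpha/\pi\in\mathbb Q$. Approximating $\tilde h(\cdot,m)$ uniformly by trigonometric polynomials, $\mathbb E_{|\mathbf i|=n}\tilde h(u_{\mathbf i},m)\to\bar h_m:=\int\tilde h(v,m)\,dv$ uniformly in $u$, where $dv$ is normalized Lebesgue measure on the circle. Applying (14) to $(lm,m)$ for $l=0,\dots,k-1$,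
$$h(u,km)\ge\sum_{l<k}\big(\mathbb E_{|\mathbf i|=lm}\tilde h(u_{\mathbf i},m)-C_0-\log2\big).$$
For $n\ge km$ a cell of $\mathcal P_n$ meets at most two cells of $\mathcal P_{km}$, so $h(u,n)\ge h(u,km)-\log2$. With $k=\lfloor n/m\rfloor$ and $n\to\infty$,
$$\liminf_{n\to\infty}\inf_u\frac{h(u,n)}n\ge\frac{\bar h_m-C_0-\log2}m\qquad\text{for every }m\ge1 .$$

**Step 3: the average direction sees the correlation dimension.** Let $0<\varepsilon<d$. By definition of $\tau\ge d$ there is $C\ge1$ with $\mathbb P(|Z-Z'|\le\sigma)\le C\sigma^{d-\varepsilon}$ for all $\sigma>0$ (for large $\sigma$ the left side is at most $1$). Put $\rho=r^m$. By Jensen, $h(u,m)\ge-\log\sum_Q\nu_u(Q)^2$. The sum is the probability that two independent points of law $\nu_u$ share a cell, so it is at most $\mathbb P(|\operatorname{Re}u(Z-Z')|\le\rho)$. Integrate over $u$ and use Jensen again. For a uniform angle $\phi$, $\mathbb P(|\cos\phi|\le c)=\frac2\pi\arcsin c\le c$ when $0\le c\le1$. So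
$$\int h(u,m)\,du\ge-\log\mathbb E\min\Big(1,\frac\rho{|Z-Z'|}\Big).$$
Writing $\min(1,\rho/W)=\rho\int_{\max(\rho,W)}^\infty\sigma^{-2}d\sigma$,
$$\mathbb E\min\Big(1,\frac\rho{|Z-Z'|}\Big)=\rho\int_\rho^\infty\frac{\mathbb P(|Z-Z'|\le\sigma)}{\sigma^2}\,d\sigma\le C\rho\int_\rho^\infty\sigma^{d-\varepsilon-2}\,d\sigma=C_\varepsilon\rho^{d-\varepsilon},$$
because $d-\varepsilon<1$. So $\bar h_m\ge\int h(u,m)\,du-\log2\ge(d-\varepsilon)\Lambda m-C_\varepsilon'$. Insert this in Step 2, let $m\to\infty$ and then $\varepsilon\to0$: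
$$\liminf_{n\to\infty}\inf_u\frac{h(u,n)}n\ge d\Lambda. \tag{15}$$

## 9. From entropy to small local masses, and the general lower bound

Statement (15) for a single measure would not give (6). Take $\mu=\frac12\delta_0+\frac12\mathrm{Leb}_{[0,1]}$. On cells of mesh $\rho=\frac1N$ with an endpoint at $0$, its entropy is $\frac{N-1}{2N}\log(2N)+O(1)\sim\frac12\log\frac1\rho$, which suggests $d=\frac12$. But half of the mass sits at a point where $\mu(B(0,\rho))\ge\frac12$. What saves us is that (15) holds for all directions at once, so it can be used again and again at finer scales. To make it multiplicative, we convert it to a power sum with exponent slightly above $1$.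

**Step 1: a power sum at one large scale.** Let $0<\varepsilon<\frac d6$ and $\beta=\frac\varepsilon{16\Lambda}$. For large integers $M$ put $\delta=\beta/M$. *Claim: for $M$ large, every translate $\eta$ of every $\nu_u$ satisfies*
$$\sum_{Q\in\mathcal P_M}\eta(Q)^{1+\delta}\le\Theta:=e^{-\beta(d-3\varepsilon)\Lambda}. \tag{16}$$
Let $(p_Q)$ be the positive masses $\eta(Q)$. There are at most $2Rr^{-M}+2\le e^{2\Lambda M}$ of them for $M$ large. Since $e^x\le1+x+\frac{x^2}2$ for $x\le0$, applied to $x=\delta\log p_Q$,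
$$\sum p_Q^{1+\delta}\le1-\delta\operatorname{Ent}(\eta,\mathcal P_M)+\tfrac{\delta^2}2\sum p_Q\log^2p_Q .$$
Masses $p_Q\ge e^{-4\Lambda M}$ contribute at most $16\Lambda^2M^2$ to the last sum. The function $p\log^2p$ increases on $(0,e^{-2})$, so for $M$ large the other masses contribute at most $e^{2\Lambda M}\cdot e^{-4\Lambda M}16\Lambda^2M^2\le16\Lambda^2M^2$. The last sum is at most $32\Lambda^2M^2$. By (15), for $M$ large, $\operatorname{Ent}(\eta,\mathcal P_M)\ge(d-\varepsilon)\Lambda M-\log2$. Using $\log(1+x)\le x$ and $16\beta\Lambda^2=\varepsilon\Lambda$,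
$$\log\sum p_Q^{1+\delta}\le-\beta\Big[(d-\varepsilon)\Lambda-\frac{\log2}M-16\beta\Lambda^2\Big]\le-\beta(d-3\varepsilon)\Lambda\qquad(M\text{ large}).$$

**Step 2: gaining the factor $\Theta$ between scales.** Let
$$J_u(\rho)=\int\nu_u(B(x,\rho))^\delta\,d\nu_u(x)\le1,\qquad C=4R+1 .$$
For every $n\ge0$ and every translate $\mathcal P$ of $\mathcal P_{n+M}$,
$$\sum_{g\in\mathcal P}\nu_u(g)^{1+\delta}\le\Theta\,J_u(Cr^n). \tag{17}$$
For a cell $g$ let $\mathcal I(g)=\{\mathbf i:|\mathbf i|=n,\ x_u(I_{\mathbf i})\cap g\ne\emptyset\}$ and $P_g=2^{-n}\#\mathcal I(g)$. With $\eta_{\mathbf i}$ as in Section 8, $\nu_u(g)=\sum_{\mathbf i\in\mathcal I(g)}2^{-n}\eta_{\mathbf i}(g)$ is $P_g$ times an average. So Jensen gives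
$$\nu_u(g)^{1+\delta}\le P_g^{\delta}\sum_{\mathbf i\in\mathcal I(g)}2^{-n}\eta_{\mathbf i}(g)^{1+\delta}.$$
Let $\mathbf i\in\mathcal I(g)$ and $x\in x_u(I_{\mathbf i})$. Each $x_u(I_{\mathbf i'})$ has length at most $2Rr^n$ and $g$ has length at most $r^n$, so every $x_u(I_{\mathbf i'})$ with $\mathbf i'\in\mathcal I(g)$ lies in $B(x,Cr^n)$. Hence $P_g\le\nu_u(B(x,Cr^n))$, and
$$2^{-n}P_g^\delta\le w_{\mathbf i}:=\int_{I_{\mathbf i}}\nu_u\big(B(x_u(t),Cr^n)\big)^\delta dt,\qquad\sum_{|\mathbf i|=n}w_{\mathbf i}=J_u(Cr^n).$$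
Therefore $\sum_g\nu_u(g)^{1+\delta}\le\sum_{\mathbf i}w_{\mathbf i}\sum_g\eta_{\mathbf i}(g)^{1+\delta}$. By (5), rescaling by $r^{-n}$ turns $\eta_{\mathbf i}$ into a translate of $\nu_{u_{\mathbf i}}$ and the cells $g$ into a translate of $\mathcal P_M$. So the inner sum is at most $\Theta$ by (16). This proves (17).

**Step 3: a recursion for $J_u$.** We return from cells to balls by averaging over translates. The left side of (17) is $\int\nu_u(g(x))^\delta d\nu_u(x)$, where $g(x)$ is the cell of $x$. Let $\ell=r^{n+M}$ be the mesh, and choose the translate uniformly. For each $x$, $B(x,\rho)\subset g(x)$ with probability at least $1-2\rho/\ell$. So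
$$\Big(1-\frac{2\rho}\ell\Big)J_u(\rho)\le\Theta J_u(Cr^n).$$
Choose an integer $c$, depending on $\varepsilon,\alpha$ but not on $M$, with $2Cr^c<1$ and $(1-2Cr^c)^{-1}\le e^{\beta\varepsilon\Lambda}$. With $\rho=Cr^{n+M+c}$,
$$J_u(Cr^{n+M+c})\le e^{-\beta(d-4\varepsilon)\Lambda}J_u(Cr^n)\qquad(n\ge0). \tag{18}$$
Iterating from $n=0$,
$$J_u(Cr^{k(M+c)})\le e^{-k\beta(d-4\varepsilon)\Lambda}=\big(r^{k(M+c)}\big)^{\delta\frac M{M+c}(d-4\varepsilon)} .$$
Now fix $M$ so large that also $\frac M{M+c}\ge1-\varepsilon$; this is where it matters that $c$ does not depend on $M$. As $d\le1$, $(1-\varepsilon)(d-4\varepsilon)\ge d-5\varepsilon$. For $\rho\in(0,1]$ choose $k\ge0$ with $Cr^{(k+1)(M+c)}<\rho\le Cr^{k(M+c)}$. By monotonicity of $J_u$,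
$$J_u(\rho)\le C'\rho^{\delta(d-5\varepsilon)}\qquad\text{for all }u,\ \rho\in(0,1].$$

**Step 4: conclusion.** By Markov's inequality for $\nu_u(B(x,\rho))^\delta$,
$$\nu_u\{x:\nu_u(B(x,\rho))\ge\rho^{d-6\varepsilon}\}\le\rho^{-\delta(d-6\varepsilon)}J_u(\rho)\le C'\rho^{\delta\varepsilon}.$$
Given $q\in(0,d)$, choose $\varepsilon$ with $d-6\varepsilon\ge q$. Since $\rho^q\ge\rho^{d-6\varepsilon}$, (6) follows. Lemma 1 gives $\dim_H\operatorname{graph}(x_u)\ge1+(1-H)d$ for all $u$, in particular for $u=1$ and $u=-i$. This is the general bound of Theorem B. $\square$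

## 10. Small angles: a lower Hölder bound for the parametrization

For case (iii), $\theta\in[\frac{4\pi}5,\frac{6\pi}5]$ means $|\alpha|\le\frac\pi{10}$, and $\alpha\ne0$ since $\alpha/\pi\notin\mathbb Q$. By conjugation let $0<\alpha\le\frac\pi{10}$. We prove that there is $c>0$ with
$$|z(t)-z(t')|\ge c\,|t-t'|^H\qquad(t,t'\in[0,1]). \tag{19}$$
This is enough. With $U'$ an independent copy of $U$, (19) gives $\mathbb P(|Z-Z'|\le\rho)\le\mathbb P(|U-U'|\le(\rho/c)^{1/H})\le2(\rho/c)^{1/H}$. Then $\tau\ge\frac1H>1$, $d=1$, and the general bound is $1+(1-H)=D$. Irrationality is used only in that bound, not in (19).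

**Step 1: the curve stays near its chord.** Let $\mathcal D=z([0,1])$ and $T_0=\max_{w\in\mathcal D}\operatorname{dist}(w,[0,1])$. We have $\mathcal D=f_1\mathcal D\cup f_2\mathcal D$, and $f_1\mathcal D$, $f_2\mathcal D$ lie within $rT_0$ of the segments $f_1[0,1]=[0,\lambda]$, $f_2[0,1]=[\lambda,1]$. These are within $\operatorname{Im}\lambda=\frac12\tan\alpha$ of $[0,1]$. So $T_0\le rT_0+\frac12\tan\alpha$, that is,
$$T_0\le T:=\frac{\tan\alpha}{2(1-r)} .$$
We need two numerical bounds. The quantities $r$, $T$, $Tr$ increase with $\alpha$. So does $\frac{T(1+r)}r=\frac{\tan\alpha}2\cdot\frac{1+r}{r(1-r)}$, since the logarithmic derivative of the second factor in $r$ is $\frac1{1+r}-\frac1r+\frac1{1-r}>0$ for $r\ge\frac12$. At $\alpha=\frac\pi{10}$ we have $\tan\alpha<0.325$ and $0.5257<r<0.5258$. So for all $\alpha\in(0,\frac\pi{10}]$,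
$$Tr<0.1803,\qquad\frac{T(1+r)}r<0.1625\cdot\frac{1.5258}{0.5257\cdot0.4742}<0.995<1 .$$
The second bound says $T(r+r^2)<r^2$.

**Step 2: reduction to the two sides of $\frac12$.** Let $t\ne t'$ and take the largest $n$ for which one level-$n$ interval $I_{\mathbf i}$ contains both. Pulling back by $g_{\mathbf i}$ multiplies $|z(t)-z(t')|$ by $r^{-n}=2^{nH}$ and $|t-t'|$ by $2^n$. So (19) is not affected, with the same $c$. After this the two times lie in no common half of $[0,1]$, and we may assume $t\le\frac12\le t'$, $t<t'$.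

**Step 3: the case $t\le\frac14$ or $t'\ge\frac34$.** Here we only need a positive lower bound for $|z(t)-z(t')|$. By compactness it suffices that $f_{11}\mathcal D\cap f_2\mathcal D=\emptyset$ and $f_1\mathcal D\cap f_{21}\mathcal D=\emptyset$, because $z$ maps $[0,\frac14],[\frac12,1],[0,\frac12],[\frac34,1]$ onto these four sets, in the order $f_{11}\mathcal D,f_2\mathcal D,f_1\mathcal D,f_{21}\mathcal D$.

*First pair.* $f_{11}\mathcal D$ is within $Tr^2$ of $[0,\lambda^2]$, and $f_2\mathcal D$ is within $Tr$ of $[\lambda,1]$. As $\lambda=\lambda(\lambda+\bar\lambda)=\lambda^2+r^2$ and $\operatorname{Re}\lambda^2=r^2\cos2\alpha>0$, real parts on $[0,\lambda^2]$ are at most $\operatorname{Re}\lambda^2$. Those on $[\lambda,1]$ are at least $\operatorname{Re}\lambda=\operatorname{Re}\lambda^2+r^2$. So the segments are at distance at least $r^2>T(r+r^2)$, and the sets are disjoint.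

*Second pair.* $f_1\mathcal D$ is within $Tr$ of $[0,\lambda]$, and $f_{21}\mathcal D=1-r^2\mathcal D$ is within $Tr^2$ of $[1-r^2,1]$. Let $a\in[1-r^2,1]$. The projection of $a$ on the direction $e^{i\alpha}$ has length $a\cos\alpha\ge\frac{1-r^2}{2r}\ge r$, because $r^2\le\frac13$. So the point of $[0,\lambda]$ nearest to $a$ is $\lambda$. Since $1-r^2>\frac12=\operatorname{Re}\lambda$,
$$|a-\lambda|\ge|1-r^2-\lambda|=|\bar\lambda-\lambda\bar\lambda|=|\bar\lambda(1-\lambda)|=|\bar\lambda|^2=r^2>T(r+r^2).$$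

**Step 4: the case $t\in[\frac14,\frac12]$, $t'\in[\frac12,\frac34]$, reduced to one non-vanishing statement.** Write $t=\frac12-\frac w4=g_{12}(w)$ and $t'=\frac12+\frac{w'}4=g_{22}(w')$ with $w,w'\in[0,1]$, not both $0$. By (4), $z(t)=\lambda-r^2z(w)$ and $z(t')=\lambda+\bar\lambda^2z(w')$, so
$$|z(t)-z(t')|=r^2\,|z(w)+e^{-2i\alpha}z(w')| .$$
Suppose we know that
$$z(w)+e^{-2i\alpha}z(w')\ne0\quad\text{whenever }w,w'\in[0,1],\ \max(w,w')\ge\tfrac12. \tag{20}$$
By compactness the modulus is then at least some $c_1>0$ on that set. For general $w,w'$ let $\mu=\max(w,w')$ and choose $l\ge0$ with $2^l\mu\in(\frac12,1]$. From $z(\cdot/2)=\lambda z(\cdot)$ the modulus is at least $r^lc_1=2^{-lH}c_1\ge c_1\mu^H$. Since $|t-t'|=\frac{w+w'}4\le\mu$, (19) follows in this case too.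

**Step 5: proof of (20).** We compare moduli and arguments. Points of $f_2\mathcal D=z([\frac12,1])$ are within $0.1803$ of $[\lambda,1]$. Points of that segment have real part at least $\frac12$, modulus in $[\frac12,1]$ and argument in $[0,\alpha]$. A point at distance at most $0.1803$ from a point of modulus at least $\frac12$ differs from it in argument by at most $\psi=\arcsin0.3606<21.2^\circ$. So points of $f_2\mathcal D$ have modulus in $[0.3197,1.1803]$ and argument in $[-\psi,\alpha+\psi]$; in particular $0\notin f_2\mathcal D$.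

Suppose the sum in (20) vanishes. The larger of $w,w'$ lies in $[\frac12,1]$, so its image $\xi$ is in $f_2\mathcal D$ and $\xi\ne0$. Hence the other one is not $0$ (recall $z(0)=0$) and equals $2^{-k}w''$ with $k\ge0$, $w''\in(\frac12,1]$. Its image is $\lambda^k\xi''$ with $\xi''=z(w'')\in f_2\mathcal D$. The vanishing reads
$$\xi=-e^{\mp2i\alpha}\lambda^k\xi'',$$
with the sign $-$ if $w$ is the larger and $+$ if $w'$ is. Comparing moduli, $r^k\ge0.3197/1.1803>0.27$, and since $r^3<0.146$, $k\le2$. Comparing arguments, $\arg\xi-\arg\xi''\in[-(\alpha+2\psi),\alpha+2\psi]$, so $\pi+(k\mp2)\alpha$ is within $\alpha+2\psi$ of $2\pi\mathbb Z$. Then $|k\mp2|\alpha+\alpha+2\psi\ge\pi$. But $|k\mp2|\le4$, so the left side is at most $5\cdot18^\circ+42.4^\circ<180^\circ$. This contradiction proves (20), hence (19), case (iii), and Theorem B. $\blacksquare$
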